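\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\newtheorem*{knownresult}{Known result}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Wide lattices of pointed modules\\ without independent pairs of dense chains}

\begin{abstract}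
An independent pair of dense chains of pointed modules over a finite-dimensional algebra forces the lattice of pointed modules to contain a wide sublattice. We show that the converse fails: over every tubular algebra over an algebraically closed field the lattice of pp-formulae in one variable contains a wide sublattice, but no independent pair of dense chains exists, whatever the pointing module. The obstruction is the requirement that the pushouts of the two chains be indecomposable. If the indecomposability requirements on the chains and on their pushouts are dropped, and independence is stated in the language of lattices, the converse holds over every finite-dimensional algebra.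
\end{abstract}

\section{The question and the answer}

\subsection{Pointed modules}

Let $\Lambda$ be a finite-dimensional algebra over a field $K$. All modules are finite-dimensional right $\Lambda$-modules, so a module is indecomposable if and only if its endomorphism ring is local. Fix a module $\theta$. A \emph{$\theta$-pointed module} is a pair $(M;\chi_M)$ consisting of a module $M$ and a homomorphism $\chi_M:\theta\to M$, its \emph{point}. A \emph{pointed homomorphism} $(M;\chi_M)\to(N;\chi_N)$ is a homomorphism $f:M\to N$ with $f\chi_M=\chi_N$. If there is such an $f$ that is an isomorphism, the two pointed modules are \emph{$\theta$-isomorphic}. For $\theta=\Lambda^t$ a point is just a $t$-tuple of elements of $M$.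

Write $(M;\chi_M)\le(N;\chi_N)$ if there is a pointed homomorphism $(N;\chi_N)\to(M;\chi_M)$. This is a preorder. Let $\mathcal L(\theta)$ be the poset of equivalence classes, and write $\overline M$ for the class of $(M;\chi_M)$. It is a lattice: the supremum of $\overline M$ and $\overline N$ is the class of $M\oplus N$ with point $(\chi_M,\chi_N)^T$, and the infimum is the class of the pushout $M*N$ of $M\xleftarrow{\chi_M}\theta\xrightarrow{\chi_N}N$, whose point is the induced map $\chi_{M*N}:\theta\to M*N$. For $\theta=\Lambda^t$ this lattice is equivalent to the lattice of all pp-formulae over $\Lambda$ with $t$ free variables.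

It is convenient to see $\mathcal L(\theta)$ as a lattice of functors. For a pointed module $(M;\chi_M)$ put
\[
F_M(Y)=\{g\chi_M : g\in\mathrm{Hom}(M,Y)\}\subseteq\mathrm{Hom}(\theta,Y).
\]
This is the set of all positions to which the point of $M$ can be moved in $Y$.

\begin{lemma}\label{functors}
The assignment $\overline M\mapsto F_M$ identifies $\mathcal L(\theta)$ with a sublattice of the lattice of subfunctors of $\mathrm{Hom}(\theta,-)$. In particular $\mathcal L(\theta)$ is modular.
\end{lemma}

\begin{proof}
We have $\overline M\le\overline N$ iff $\chi_M=g\chi_N$ for some $g:N\to M$, i.e.\ iff $\chi_M\in F_N(M)$, and this is equivalent to $F_M\subseteq F_N$. A map $M\oplus N\to Y$ is a pair $(g,h)$ and sends the point to $g\chi_M+h\chi_N$, so $F_{M\oplus N}=F_M+F_N$. By the universal property of the pushout, a map $M*N\to Y$ is a pair $(g,h)$ with $g\chi_M=h\chi_N$, and this common value is the image of the point, so $F_{M*N}=F_M\cap F_N$. Sums and intersections of subfunctors are formed pointwise, and lattices of subspaces are modular.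
\end{proof}

\subsection{Wide lattices and dense chains}

A lattice with at least two elements is \emph{wide} if for all $a<b$ in it there are incomparable elements $c,d$ with
\begin{equation}\label{W}
a<c\wedge d\qquad\text{and}\qquad c\vee d<b .
\end{equation}
Thus branching occurs in every interval, at every scale. If $\mathcal L(\theta)$ contains a wide sublattice, one says that its width is undefined. Over an algebra of finite representation type this never happens: a functor $F_M$ is determined by its values on the finitely many indecomposables $Y$, which are subspaces of the finite-dimensional spaces $\mathrm{Hom}(\theta,Y)$, so $\mathcal L(\theta)$ has finite length, whereas a wide lattice has infinite chains.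

The following definitions describe, in terms of modules, two chains in general position. A \emph{$\mathcal Q$-chain} is a poset isomorphic to $(\mathbb Q,\le)$. A \emph{dense chain} of $\theta$-pointed modules, indexed by a $\mathcal Q$-chain $C$, is a family $(M_q;\chi_{M_q})_{q\in C}$ such that
\begin{enumerate}
\item[(D1)] $\mathrm{End}(M_q)$ is local and $\chi_{M_q}\ne0$ for all $q$;
\item[(D2)] for $q<q'$ there is a pointed homomorphism $M_q\to M_{q'}$;
\item[(D3)] for $q\ne q'$ the pointed modules $M_q$ and $M_{q'}$ are not $\theta$-isomorphic.
\end{enumerate}
Two dense chains $(M_q)_{q\in C_1}$ and $(N_t)_{t\in C_2}$ form an \emph{independent pair} if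
\begin{enumerate}
\item[(I1)] $\mathrm{End}(M_q*N_t)$ is local for all $q\in C_1$, $t\in C_2$;
\item[(I2)] for all $q\ne q'$ in $C_1$ and $t\ne t'$ in $C_2$ the pointed module $M_q*N_t$ is $\theta$-isomorphic neither to $M_{q'}*N_t$ nor to $M_q*N_{t'}$.
\end{enumerate}

\begin{knownresult}
If $(M_q)_{q\in C_1}$ and $(N_t)_{t\in C_2}$ form an independent pair of dense chains of $\theta$-pointed modules, then the sublattice of $\mathcal L(\theta)$ generated by all $\overline{M_q}$ and $\overline{N_t}$ is wide. Hence the width of $\mathcal L(\theta)$ is undefined.
\end{knownresult}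

The problem, posed in \cite{Sardar}, is whether the converse holds.

\begin{question}
Let $\Lambda$ be a finite-dimensional algebra, and suppose that $\mathcal L(\theta)$ contains a wide sublattice for some module $\theta$. Must there exist a module $\theta'$ and an independent pair of dense chains of $\theta'$-pointed $\Lambda$-modules?
\end{question}

One might well guess that the answer is yes. For lattices, the guess is right: Theorem~C below says that whenever $\mathcal L(\theta)$ contains a wide sublattice, there are two rational chains of pointed modules that cut each other in general position. Only the locality conditions in (D1) and (I1) are then missing (see Remark~\ref{onlylocal}). They turn out to be decisive, and the answer is \textbf{no}.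

\begin{theoremA}
Let $K$ be algebraically closed and $\Lambda$ a tubular $K$-algebra.
\begin{enumerate}
\item[\textup{(a)}] The lattice $\mathcal L(\Lambda)$ of pp-formulae in one variable contains a wide sublattice. More generally, so does $\mathcal L(\theta)$ for every $\theta$ with an indecomposable summand outside $\mathcal T_\infty\vee\mathcal Q_\infty$ \textup{(}notation of Section~\ref{sec:tubular}\textup{)}.
\item[\textup{(b)}] For no module $\theta$ is there an independent pair of dense chains of $\theta$-pointed $\Lambda$-modules.
\end{enumerate}
\end{theoremA}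

Tubular algebras are meant in the sense of Ringel \cite{Ringel}. An explicit counterexample is the canonical algebra of type $(2,2,2,2)$: its quiver has vertices $0,1,2,3,4,\infty$ and arrows $\alpha_i:0\to i$, $\beta_i:i\to\infty$ for $1\le i\le4$, and its relations are
\[
\beta_3\alpha_3=\beta_2\alpha_2-\beta_1\alpha_1,\qquad \beta_4\alpha_4=\beta_2\alpha_2-\lambda\beta_1\alpha_1\qquad(\lambda\in K\setminus\{0,1\}).
\]
Reversing all arrows gives an algebra of the same form, so conventions on sides do not matter.

For dense chains whose pushouts have nonzero points, locality fails not just somewhere but in every rectangle.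

\begin{theoremB}
Let $\Lambda$ be as in Theorem~A, and let $(M_q)_{q\in C_1}$, $(N_t)_{t\in C_2}$ be dense chains of $\theta$-pointed modules with $\chi_{M_q*N_t}\ne0$ for all $q,t$. Then for all non-empty open intervals $I\subseteq C_1$, $J\subseteq C_2$ there are $q\in I$ and $t\in J$ with $M_q*N_t$ decomposable.
\end{theoremB}

\begin{theoremC}
Let $\Lambda$ be any finite-dimensional algebra over any field, and $\theta$ any module. Then $\mathcal L(\theta)$ contains a wide sublattice if and only if there are families $(M_q)_{q\in\mathbb Q}$, $(N_t)_{t\in\mathbb Q}$ of $\theta$-pointed modules, with pointed homomorphisms $M_q\to M_{q'}$ and $N_t\to N_{t'}$ for $q<q'$, $t<t'$, such that for all $q<q'$ and $t<t'$ there is no pointed homomorphism $M_{q'}\oplus N_{t'}\to M_q*N_t$.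
\end{theoremC}

\subsection{Plan}

Over a tubular algebra most indecomposables have a slope in $\mathbb Q^+$, and nonzero maps never decrease the slope. Section~\ref{sec:tubular} recalls this and encodes the slope in linear forms $D_\gamma$. In Section~\ref{sec:chains} we prove Theorem~B and Theorem~A(b): along a dense chain the dimensions are unbounded, so a pushout $M_q*N_t$ with fixed $N_t$ and large $M_q$ has, numerically, nearly the slope of $M_q$; if it is indecomposable, then $N_t$ cannot have a larger slope, because it has a nonzero map to the pushout. The roles of the chains can be exchanged, so all slopes must agree, which is absurd. Section~\ref{sec:lattices} is pure lattice theory. It proves a lattice-theoretic form of Theorem~C (Theorem~\ref{lattice}) and deduces from it both Theorem~C and the fact that wide sublattices can be lifted along surjections of modular lattices. In Section~\ref{sec:irrational} we restrict the functors $F_M$ to modules with slope just below a suitable irrational number and show that the resulting quotient of $\mathcal L(\theta)$ is wide. This proves Theorem~A(a).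

\section{Slopes over a tubular algebra}\label{sec:tubular}

From here to the end of Section~\ref{sec:chains}, and again in Section~\ref{sec:irrational}, $K$ is algebraically closed and $\Lambda$ is tubular.

\subsection{The facts used}

Write $\langle M,N\rangle=\langle\dim M,\dim N\rangle$, where $\dim M\in K_0(\Lambda)=\mathbb Z^n$ is the dimension vector, and $\dim_K$ for dimensions of vector spaces; $\dim\mathrm{Hom}$ and $\dim\mathrm{Ext}$ are always $K$-dimensions. For classes of indecomposables, $\vee$ denotes the union. The following is contained in \cite{Ringel}: \S3.1 (tubes and separating tubular families), \S4.7 (tubular extensions), \S\S5.1, 5.2 (tubular algebras).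

\begin{enumerate}
\item[(F1)] The global dimension of $\Lambda$ is finite, and the integral bilinear Euler form on $K_0(\Lambda)$ satisfies $\langle M,N\rangle=\sum_i(-1)^i\dim\mathrm{Ext}^i(M,N)$. The quadratic form $\varphi(v)=\langle v,v\rangle$ is positive semidefinite. There are linearly independent $h_0,h_\infty\in\mathrm{rad}\,\varphi=\{v:\varphi(v)=0\}$ with non-negative coordinates that generate a subgroup of finite index in $\mathrm{rad}\,\varphi$. For $h\in\mathrm{rad}\,\varphi$ and all $v$ one has $\langle v,h\rangle=-\langle h,v\rangle$.
\item[(F2)] If $M$ is indecomposable, then $\varphi(\dim M)\in\{0,1\}$.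
\item[(F3)] The Auslander--Reiten quiver consists of a preprojective component $\mathcal P_0$, families $\mathcal T_\gamma$ ($\gamma\in\mathbb Q_{\ge0}\cup\{\infty\}$) of pairwise orthogonal tubes indexed by $\mathbb P^1(K)$, and a preinjective component $\mathcal Q_\infty$. There are no nonzero maps from right to left in the order $\mathcal P_0$, $(\mathcal T_\gamma)_\gamma$, $\mathcal Q_\infty$.
 \begin{itemize}
 \item All projectives lie in $\mathcal P_0\vee\mathcal T_0$, all injectives in $\mathcal T_\infty\vee\mathcal Q_\infty$. A module in $\mathcal P_0$ receives nonzero maps from only finitely many indecomposables up to isomorphism; a module in $\mathcal Q_\infty$ has nonzero maps to only finitely many.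
 \item In each family almost all tubes are homogeneous, i.e.\ stable of rank one. The tubes of $\mathcal T_\gamma$, $\gamma\in\mathbb Q^+$, are all stable.
 \item Every $\mathcal T_\gamma$, including $\mathcal T_0$ (tubes with inserted rays) and $\mathcal T_\infty$ (tubes with inserted corays), is a separating tubular family. Part of the definition is that its tubes are \emph{standard}: the full subcategory of representatives of the indecomposables of a tube is equivalent to its mesh category, the $K$-linear path category of the tube modulo the mesh relations.
 \item For a real number $\gamma>0$ put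
 \[
 \mathcal P_\gamma=\mathcal P_0\vee\bigvee_{\delta<\gamma}\mathcal T_\delta,\qquad \mathcal Q_\gamma=\bigvee_{\delta>\gamma}\mathcal T_\delta\vee\mathcal Q_\infty .
 \]
 If $\gamma\in\mathbb Q^+$, each map from a module in $\mathcal P_\gamma$ to one in $\mathcal Q_\gamma$ factors through a direct sum of modules from any prescribed tube of $\mathcal T_\gamma$.
 \item For a stable tube of $\mathcal T_\gamma$ the additive closure is an exact abelian subcategory whose objects have finite length and whose simple objects are the quasi-simple modules (those at the mouth).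
 \end{itemize}
 (For $\mathcal T_0$ the statements come from the theorem in \cite[\S4.7]{Ringel} that a tubular extension of an algebra with a separating tubular family again has one, applied to the tame concealed algebra of which $\Lambda$ is a tubular extension; dually for $\mathcal T_\infty$.)
\item[(F4)] If $M\in\mathcal T_\gamma$ with $\gamma\in\mathbb Q^+$, then $\langle h_0,M\rangle>0>\langle h_\infty,M\rangle$ and $-\langle h_0,M\rangle/\langle h_\infty,M\rangle=\gamma$.
\end{enumerate}

We also use the Auslander--Reiten formulas
\[
\dim\mathrm{Ext}^1(M,N)=\dim\overline{\mathrm{Hom}}(N,\tau M)=\dim\underline{\mathrm{Hom}}(\tau^-N,M),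
\]
where $\overline{\mathrm{Hom}}$ and $\underline{\mathrm{Hom}}$ are taken modulo maps that factor through injectives and projectives, respectively. The injective dimension satisfies $\mathrm{id}\,N\le1$ iff $\mathrm{Hom}(\tau^-N,\Lambda)=0$, and in that case the last term is $\dim\mathrm{Hom}(\tau^-N,M)$. Finally, the \emph{Harada--Sai lemma} says that a composite of $2^b-1$ non-isomorphisms between indecomposables of length at most $b$ is zero.

\subsection{The linear forms $D_\gamma$}

Put $m=\langle h_0,h_\infty\rangle=-\langle h_\infty,h_0\rangle$ and
\[
\xi(v)=\langle v,h_\infty\rangle,\qquad \eta(v)=-\langle v,h_0\rangle,\qquad D_\gamma(v)=\gamma\,\xi(v)-\eta(v)\quad(\gamma\in\mathbb R).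
\]
The forms $\xi$ and $\eta$ take integer values on $\mathbb Z^n$. We write $\xi(M)$ for $\xi(\dim M)$, and so on. By (F1), $\xi(M)=-\langle h_\infty,M\rangle$ and $\eta(M)=\langle h_0,M\rangle$, so (F4) gives
\begin{equation}\label{slope}
\xi(M)>0,\qquad \eta(M)=\delta\,\xi(M),\qquad D_\gamma(M)=(\gamma-\delta)\,\xi(M)\qquad\text{for } M\in\mathcal T_\delta,\ \delta\in\mathbb Q^+ .
\end{equation}
The sign of $D_\gamma$ thus compares slopes with $\gamma$. We need this also for modules without a slope in $\mathbb Q^+$, and we need to know that $D_\gamma$ counts maps. Both come from the quasi-simple module $X$ of a homogeneous tube of $\mathcal T_\gamma$, $\gamma\in\mathbb Q^+$; we call such an $X$ a \emph{mouth module of slope $\gamma$}. For every $\gamma\in\mathbb Q^+$ there are infinitely many of them in pairwise distinct tubes, since almost all of the infinitely many tubes of $\mathcal T_\gamma$ are homogeneous. We have $\tau X\cong X$. As $X$ is a simple object of an abelian category, $\mathrm{End}(X)$ is a finite-dimensional division algebra over the algebraically closed field $K$, so $\mathrm{End}(X)=K$.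

\begin{lemma}\label{mouth}
We have $m>0$. If $X$ is a mouth module of slope $\gamma\in\mathbb Q^+$, then $\mathrm{id}\,X\le1$, and there is a rational number $a(X)>0$ with $\dim X=a(X)(h_0+\gamma h_\infty)$. For all modules $M$,
\begin{equation}\label{count}
\dim\mathrm{Hom}(M,X)-\dim\mathrm{Ext}^1(M,X)=a(X)\,D_\gamma(M).
\end{equation}
\end{lemma}

\begin{proof}
Let $X$ be a mouth module of slope $\gamma$. All indecomposable projectives lie in $\mathcal P_\gamma$, so $\mathrm{Hom}(\tau^-X,\Lambda)\cong\mathrm{Hom}(X,\Lambda)=0$ and $\mathrm{id}\,X\le1$. Therefore
\[
\varphi(\dim X)=\dim\mathrm{End}(X)-\dim\mathrm{Ext}^1(X,X)=1-\dim\mathrm{Hom}(\tau^-X,X)=0,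
\]
and $\dim X=ah_0+bh_\infty$ with $a,b\in\mathbb Q$. Then $\langle h_0,X\rangle=bm$ and $\langle h_\infty,X\rangle=-am$, so (F4) gives $am>0$, $bm>0$ and $b=\gamma a$. Thus $a$ and $b$ have the same sign. Since $\dim X$, $h_0$, $h_\infty$ are nonzero and non-negative, $a,b>0$, and hence $m>0$. Finally, since $\mathrm{id}\,X\le1$, the left side of \eqref{count} is $\langle M,X\rangle=a\langle M,h_0\rangle+a\gamma\langle M,h_\infty\rangle=a D_\gamma(M)$.
\end{proof}

\begin{lemma}\label{sign}
Let $\gamma\in\mathbb Q^+$ and let $M$ be indecomposable. Then $D_\gamma(M)$ is positive, zero or negative according as $M$ lies in $\mathcal P_\gamma$, $\mathcal T_\gamma$ or $\mathcal Q_\gamma$. If $M\in\mathcal P_\gamma$ and $X$ is a mouth module of slope $\gamma$, then $\mathrm{Ext}^1(M,X)=0$.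
\end{lemma}

\begin{proof}
The case $M\in\mathcal T_\gamma$ is \eqref{slope}. Let $X$ be a mouth module of slope $\gamma$.

Let $M\in\mathcal P_\gamma$. Then $\tau M$ is zero or in $\mathcal P_\gamma$, so $\mathrm{Hom}(X,\tau M)=0$ and $\mathrm{Ext}^1(M,X)=0$. There is a nonzero map $M\to I$ with $I$ indecomposable injective, and $I\in\mathcal Q_\gamma$. It factors through a sum of modules from the tube of $X$. These are filtered by copies of $X$, so $\mathrm{Hom}(M,X)\ne0$, and $D_\gamma(M)>0$ by \eqref{count}.

Let $M\in\mathcal Q_\gamma$. Then $\mathrm{Hom}(M,X)=0$, and $\dim\mathrm{Ext}^1(M,X)=\dim\mathrm{Hom}(\tau^-X,M)=\dim\mathrm{Hom}(X,M)$ because $\mathrm{id}\,X\le1$. There is a nonzero map $P\to M$ with $P$ indecomposable projective, and $P\in\mathcal P_\gamma$. It factors through a sum of modules from the tube of $X$, so $\mathrm{Hom}(X,M)\ne0$, and $D_\gamma(M)<0$ by \eqref{count}.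
\end{proof}

\begin{example}\label{canonical}
Let $\Lambda$ be the canonical algebra of type $(2,2,2,2)$, with modules viewed as representations of its quiver and dimension vectors written $v=(v_0;v_1,\dots,v_4;v_\infty)$. Let $P_j$ and $S_j$ be the indecomposable projective and the simple module at $j$. From the resolutions $0\to P_\infty^2\to\bigoplus_iP_i\to P_0\to S_0\to0$ and $0\to P_\infty\to P_i\to S_i\to0$ and from $S_\infty=P_\infty$ one reads off
\[
\langle v,w\rangle=v_0w_0+v_\infty w_\infty+\sum_iv_iw_i-v_0\sum_iw_i-w_\infty\sum_iv_i+2v_0w_\infty,
\]
where $i$ runs from $1$ to $4$. Therefore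
\[
\varphi(v)=\sum_{i=1}^4\Bigl(v_i-\frac{v_0+v_\infty}2\Bigr)^2 ,
\]
which is visibly positive semidefinite with radical of rank two. The vectors $h_0=(0;1,1,1,1;2)$ and $h_\infty=(2;1,1,1,1;0)$ are the radical vectors of the two quivers of type $\widetilde D_4$ obtained by deleting the vertex $0$ or the vertex $\infty$. Here $m=4$ and
\[
\xi(v)=v_1+v_2+v_3+v_4-2v_0,\qquad \eta(v)=v_1+v_2+v_3+v_4-2v_\infty .
\]
The radical vector $(1;1,1,1,1;1)=\frac12(h_0+h_\infty)$ has $\eta/\xi=1$; it is not in $\mathbb Zh_0+\mathbb Zh_\infty$, which is why (F1) speaks of finite index. For the simple projective, $\xi(P_\infty)=0$ and $\eta(P_\infty)=-2$, so $D_\gamma(P_\infty)=2$ for all $\gamma$, in accordance with Lemma~\ref{sign}.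
\end{example}

\section{Dense chains and their pushouts}\label{sec:chains}

\subsection{One pushout by hand}

Let $\Lambda$ be as in Example~\ref{canonical} and $\theta=P_\infty$. Take indecomposables $M\in\mathcal T_1$ and $N\in\mathcal T_2$ with nonzero points. As $P_\infty$ is simple, both points are injective, so $N\to M*N$ is injective and $0\to\theta\to M\oplus N\to M*N\to0$ is exact. We test the pushout at the slope $\frac32$ between those of $M$ and $N$. By \eqref{slope},
\[
D_{3/2}(M*N)=\tfrac12\,\xi(M)-\tfrac12\,\xi(N)-2 .
\]
Suppose $\xi(M)>\xi(N)+4$. Then this is positive. If $M*N$ were indecomposable, Lemma~\ref{sign} would place it in $\mathcal P_{3/2}$, to the left of $N$, and there could be no nonzero map $N\to M*N$. So $M*N$ is decomposable.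

The reason is general: a pushout with a large module $M$ has, numerically, nearly the slope of $M$, and it receives a map from $N$. To use this for chains we need three things: the members of a dense chain have slopes; their values $\xi$ are unbounded in every interval; and the map $N\to M*N$ is nonzero.

\subsection{Slopes along a dense chain}

The first lemma holds over every finite-dimensional algebra.

\begin{lemma}\label{composites}
Let $(M_q)_{q\in C}$ be a dense chain and $q<q'$ in $C$.
\begin{enumerate}
\item[\textup{(i)}] For every $n\geq 1$ there are $q=s_0<s_1<\dots<s_n=q'$ and non-isomorphisms $M_{s_{i-1}}\to M_{s_i}$ with nonzero composite $M_q\to M_{q'}$.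
\item[\textup{(ii)}] The set $\{\dim_KM_s:q<s<q'\}$ is unbounded.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Choose any $s_i$ as indicated and pointed homomorphisms $M_{s_{i-1}}\to M_{s_i}$. By (D3) they are not isomorphisms. Their composite carries $\chi_{M_q}$ to $\chi_{M_{q'}}\ne0$. (ii) Apply (i) to two elements of the open interval $(q,q')$, for all $n$. If the dimensions in the interval were bounded, so would be the lengths, and this would contradict the Harada--Sai lemma.
\end{proof}

\begin{proposition}\label{chainslopes}
Let $(M_q)_{q\in C}$ be a dense chain over the tubular algebra $\Lambda$. Then each $M_q$ lies in a family $\mathcal T_{\sigma(q)}$ with $\sigma(q)\in\mathbb Q^+$, and $\sigma:C\to\mathbb Q^+$ is strictly increasing.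
\end{proposition}

\begin{proof}
We use throughout that for $q<q'$ there is a nonzero map $M_q\to M_{q'}$.

\emph{No $M_q$ lies in $\mathcal P_0$ or $\mathcal Q_\infty$.} If $M_q\in\mathcal P_0$, then all $M_s$ with $s\le q$ have nonzero maps to $M_q$, so they belong to finitely many isomorphism classes, contrary to Lemma~\ref{composites}(ii). If $M_q\in\mathcal Q_\infty$, the dual argument applies to the $M_s$ with $s\ge q$.

\emph{Each $\mathcal T_\gamma$, $\gamma\in\mathbb Q_{\ge0}\cup\{\infty\}$, contains at most one $M_q$.} Let $q<q'$ and $M_q,M_{q'}\in\mathcal T_\gamma$. For $q<s<q'$ there are nonzero maps $M_q\to M_s\to M_{q'}$, so $M_s\in\mathcal T_\gamma$ by (F3), and by orthogonality all $M_s$ with $q\le s\le q'$ lie in one tube. The tube is standard, so we may compute in its mesh category. The mesh relations are linear combinations of paths of length two, so the mesh category is graded by path length; in degree $0$ it has $K\cdot1$ for each object and nothing between different objects. Each Hom space is finite-dimensional, so only finitely many of its degrees are nonzero. An endomorphism with only components of positive degree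 is therefore nilpotent, and one with a nonzero degree-$0$ component is invertible. Consequently a non-isomorphism between indecomposables of the tube has only components of positive degree. A composite of $n$ non-isomorphisms from $M_q$ to $M_{q'}$ has only components of degree at least $n$, so it is zero for large $n$. This contradicts Lemma~\ref{composites}(i).

\emph{No $M_q$ lies in $\mathcal T_0$ or $\mathcal T_\infty$.} If $M_q\in\mathcal T_0$, then the $M_s$ with $s<q$ lie in $\mathcal P_0\vee\mathcal T_0$ by (F3), hence in $\mathcal T_0$ by the first step. This is impossible because $\mathcal T_0$ contains at most one member of the chain. If $M_q\in\mathcal T_\infty$, then the $M_s$ with $s>q$ lie in $\mathcal T_\infty\vee\mathcal Q_\infty$, hence in $\mathcal T_\infty$, again impossible.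

For $q<q'$ the nonzero map $M_q\to M_{q'}$ gives $\sigma(q)\le\sigma(q')$, and equality is excluded by the second step.
\end{proof}

\begin{lemma}\label{growth}
Let $(M_q)_{q\in C}$ be a dense chain over $\Lambda$ and $q<q'$. There are $s_1,s_2,\dots$ in the interval $(q,q')$ with $\xi(M_{s_i})\to\infty$.
\end{lemma}

\begin{proof}
By Lemma~\ref{composites}(ii) choose $s_i\in(q,q')$ with $\dim_KM_{s_i}\to\infty$. The form $\varphi$ induces a positive definite form on the lattice $\mathbb Z^n/\mathrm{rad}\,\varphi$, and only finitely many elements of this lattice have value $\le1$. So by (F2) there is a finite set $V\subset\mathbb Z^n$ such that every indecomposable $M$ has $\dim M=v+ah_0+bh_\infty$ with $v\in V$ and $a,b\in\mathbb Q$; then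
\[
\xi(M)=\xi(v)+am,\qquad \eta(M)=\eta(v)+bm .
\]
Suppose $\xi(M_{s_i})$ were bounded on a subsequence. Since $0<\eta(M_{s_i})=\sigma(s_i)\xi(M_{s_i})\le\sigma(q')\xi(M_{s_i})$, the values $\eta(M_{s_i})$ would be bounded as well. As $m>0$, so would be $a$, $b$ and $\dim_KM_{s_i}$, a contradiction. As $\xi(M_{s_i})>0$, it follows that $\xi(M_{s_i})\to\infty$.
\end{proof}

\subsection{Proof of Theorem B}

Suppose $M_q*N_t$ is indecomposable for all $q\in I$, $t\in J$ (it is nonzero since its point is). After shrinking, $I=(q_1,q_2)$ and $J=(t_1,t_2)$ are again $\mathcal Q$-chains, and we restrict both dense chains to them. Let $\sigma$ and $\sigma'$ be the slope functions of $(M_q)$ and $(N_t)$ from Proposition~\ref{chainslopes}. The point of $M_q*N_t$ is nonzero and factors through $M_q\to M_q*N_t$ and through $N_t\to M_q*N_t$, so both these maps are nonzero.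

\emph{Claim: $\sigma'(t)\le\sigma(q')$ for all $q'\in I$, $t\in J$.} Choose $q<q'$ in $I$ and $s_i\in(q,q')$ as in Lemma~\ref{growth}. Let $U_i$ be the kernel of $\theta\to M_{s_i}\oplus N_t$ and $P_i=M_{s_i}*N_t$. Then
\[
\dim P_i=\dim M_{s_i}+\dim N_t-\dim\theta+\dim U_i .
\]
As $N_t$ and $\theta$ are fixed and $0\le\dim U_i\le\dim\theta$, for every rational $\gamma>\sigma(q')$
\[
D_\gamma(P_i)=(\gamma-\sigma(s_i))\,\xi(M_{s_i})+O(1)\ \ge\ (\gamma-\sigma(q'))\,\xi(M_{s_i})+O(1)\longrightarrow+\infty .
\]
As $P_i$ is indecomposable, Lemma~\ref{sign} gives $P_i\in\mathcal P_\gamma$ for large $i$. The nonzero map $N_t\to P_i$ forces $N_t\in\mathcal P_\gamma$, i.e.\ $\sigma'(t)<\gamma$. Let $\gamma$ tend to $\sigma(q')$.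

The situation is symmetric in the two chains, so also $\sigma(q)\le\sigma'(t)$ for all $q\in I$, $t\in J$. Hence $\sigma(q)=\sigma'(t)$ for all $q\in I$, $t\in J$, which contradicts the strict monotonicity of $\sigma$. \qed

\subsection{Proof of Theorem A(b)}

Let $(M_q)_{q\in C_1}$, $(N_t)_{t\in C_2}$ be an independent pair. To apply Theorem~B we must make sure that the points of the pushouts are nonzero.

If $t<t'$ and $\chi_{N_t},\chi_{N_{t'}}$ are surjective, then a pointed homomorphism $N_t\to N_{t'}$ is surjective and not an isomorphism, so $\dim_KN_{t'}<\dim_KN_t\le\dim_K\theta$. Hence only finitely many $\chi_{N_t}$, and likewise only finitely many $\chi_{M_q}$, are surjective. Passing to open intervals of $C_1$ and $C_2$, we may assume that none is.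

Let $P=M_q*N_t=(M_q\oplus N_t)/\{(\chi_{M_q}z,-\chi_{N_t}z):z\in\theta\}$. Then
\[
P/\mathrm{im}\,\chi_P\cong M_q/\mathrm{im}\,\chi_{M_q}\oplus N_t/\mathrm{im}\,\chi_{N_t},
\]
with both summands nonzero. If $\chi_P$ were zero, $P$ would be decomposable, contrary to (I1). So $\chi_P\ne0$, and Theorem~B provides a decomposable $M_q*N_t$, contrary to (I1). \qed

\begin{remark}
Condition (I2) was not used. Over a tubular algebra there are not even two dense chains whose pushouts all have local endomorphism rings.
\end{remark}

\section{Wide lattices and pairs of chains}\label{sec:lattices}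

\subsection{Transversal chains}

Let $L$ be a lattice. Two families $(a_q)_{q\in\mathbb Q}$, $(b_t)_{t\in\mathbb Q}$ in $L$ that are increasing (that is, $a_q\le a_{q'}$ for $q<q'$ and $b_t\le b_{t'}$ for $t<t'$) are called \emph{transversal} if
\begin{equation}\label{transversal}
a_{q'}\wedge b_{t'}\not\le a_q\vee b_t\qquad\text{whenever } q<q',\ t<t'.
\end{equation}
If $L$ is a lattice of sets with intersection and union, this says $(a_{q'}\setminus a_q)\cap(b_{t'}\setminus b_t)\ne\emptyset$: the two chains cut out a grid, and no cell of the grid is empty.

\begin{theorem}\label{lattice}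
A modular lattice contains a wide sublattice if and only if it contains a transversal pair of families.
\end{theorem}

Before the proof, which fills the rest of the section, we give two consequences.

\begin{proof}[Proof of Theorem~C from Theorem~\ref{lattice}]
The lattice $\mathcal L(\theta)$ is modular by Lemma~\ref{functors}. Families $(M_q)$, $(N_t)$ with pointed homomorphisms as in Theorem~C amount, up to the choice of representatives, to increasing families $a_{-q}=\overline{M_q}$, $b_{-t}=\overline{N_t}$ in $\mathcal L(\theta)$. There is no pointed homomorphism $M_{q'}\oplus N_{t'}\to M_q*N_t$ iff $\overline{M_q}\wedge\overline{N_t}\not\le\overline{M_{q'}}\vee\overline{N_{t'}}$. For all $q<q'$, $t<t'$ this is \eqref{transversal}, since the sign change reverses the order of the indices.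
\end{proof}

\begin{remark}\label{onlylocal}
Families as in Theorem~C satisfy all conditions on an independent pair of dense chains except possibly the locality of endomorphism rings. Indeed, for $q<q'$ and all $t$ we have $\overline{M_q}\wedge\overline{N_t}\not\le\overline{M_{q'}}$. Hence $\chi_{M_q}\ne0$, since otherwise $\overline{M_q}$ would be the least element; $\overline{M_q}\ne\overline{M_{q'}}$; and $\overline{M_q*N_t}\ne\overline{M_{q'}*N_t}$. The same holds with the roles of the families exchanged.
\end{remark}

The condition \eqref{transversal} is negative, so it is preserved when one passes to preimages. This gives the form in which the theorem will be used.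

\begin{corollary}\label{lifting}
Let $\pi:L\to L'$ be a surjective homomorphism of lattices, with $L$ modular. If $L'$ contains a wide sublattice, then so does $L$.
\end{corollary}

\begin{proof}
As an image of $L$ the lattice $L'$ is modular, so it contains transversal families $(a'_q)$, $(b'_t)$. We lift $(a'_q)$ to an increasing family. Enumerate $\mathbb Q=\{q_1,q_2,\dots\}$ and suppose that $a_{q_1},\dots,a_{q_n}$ have been chosen, increasing in the indices and with $\pi(a_{q_i})=a'_{q_i}$. Let $z$ be a preimage of $a'_{q_{n+1}}$, let $l=a_{q_i}$ for the largest $q_i<q_{n+1}$ and $u=a_{q_j}$ for the smallest $q_j>q_{n+1}$ among those already treated. Put $a_{q_{n+1}}=(z\vee l)\wedge u$, omitting $l$ or $u$ if there is none. As $l\le u$, it lies between $l$ and $u$, and it maps to $a'_{q_{n+1}}$. Lift $(b'_t)$ in the same way. An inequality $a_{q'}\wedge b_{t'}\le a_q\vee b_t$ would persist under $\pi$, so the lifts are transversal. Apply Theorem~\ref{lattice} to $L$.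
\end{proof}

\subsection{From transversal families to a wide sublattice}

Let $(a_q)$, $(b_t)$ be transversal in the modular lattice $L$, and let $S$ be the sublattice generated by all $a_q$ and $b_t$. It has at least two elements by \eqref{transversal}. By Birkhoff's theorem, the sublattice of a modular lattice generated by two chains is distributive; so $S$ is distributive.

Let $x<y$ in $S$. Write $y$ as a finite join of finite meets of generators and $x$ as a finite meet of finite joins. As $y\not\le x$, there are such a meet $g\le y$ and such a join $s\ge x$ with $g\not\le s$. Since the generators form two chains, $g$ is of the form $a_i$, $b_j$ or $a_i\wedge b_j$, and $s$ is of the form $a_k$, $b_l$ or $a_k\vee b_l$. If both $a_i$ and $a_k$ occur, then $i>k$, since otherwise $g\le a_i\le a_k\le s$. Similarly $j>l$ if both $b_j$ and $b_l$ occur. Where a part is missing, supply it: make $g$ smaller and $s$ larger by adding factors and terms, with new indices chosen such that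
\[
g=a_i\wedge b_j\le y,\qquad s=a_k\vee b_l\ge x,\qquad i>k,\ j>l .
\]
Choose $i_1$ and $j_1$ with $k<i_1<i$ and $l<j_1<j$, and put
\[
c=x\vee(g\wedge a_{i_1})=x\vee(a_{i_1}\wedge b_j),\qquad d=x\vee(g\wedge b_{j_1})=x\vee(a_i\wedge b_{j_1}).
\]
Both are $\le y$, and distributivity gives $c\wedge d=x\vee(a_{i_1}\wedge b_{j_1})$. We use \eqref{transversal} four times.
\begin{itemize}
\item $x<c\wedge d$, since $a_{i_1}\wedge b_{j_1}\not\le a_k\vee b_l=s$ and $s\ge x$.
\item $c\not\le d$, since $c\ge a_{i_1}\wedge b_j$ and $d\le s\vee b_{j_1}=a_k\vee b_{j_1}$.
\item $d\not\le c$, since $d\ge a_i\wedge b_{j_1}$ and $c\le s\vee a_{i_1}=a_{i_1}\vee b_l$.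
\item $c\vee d<y$, since $y\ge a_i\wedge b_j$ and $c\vee d\le s\vee a_{i_1}\vee b_{j_1}=a_{i_1}\vee b_{j_1}$.
\end{itemize}
So $S$ is wide.

\subsection{From a wide lattice to transversal families: the first steps}

Let now $L$ be modular and wide (replace the given lattice by its wide sublattice). Given $a<b$ in $L$, choose $c,d$ as in \eqref{W} and put $o=c\wedge d$. This subdivides $[a,b]$ as in Figure~\ref{fig:step}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw (0,0)--node[right]{$1$}(0,1.1);
\draw (0,1.1)--node[below left]{$2$}(-1.2,2.2);
\draw (0,1.1)--node[below right]{$3$}(1.2,2.2);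
\draw (-1.2,2.2)--(0,3.3)--(1.2,2.2);
\draw (0,3.3)--node[right]{$4$}(0,4.4);
\fill (0,0) circle (2pt) node[left]{$a$};
\fill (0,1.1) circle (2pt) node[left]{$o=c\wedge d\ $};
\fill (-1.2,2.2) circle (2pt) node[left]{$c$};
\fill (1.2,2.2) circle (2pt) node[right]{$d$};
\fill (0,3.3) circle (2pt) node[left]{$c\vee d\ $};
\fill (0,4.4) circle (2pt) node[left]{$b$};
\end{tikzpicture}
\caption{One subdivision of an interval $[a,b]$ in a wide modular lattice. The edges $1,2,3,4$ are the four intervals $[a,o]$, $[o,c]$, $[o,d]$, $[c\vee d,b]$ that are subdivided next. Intervals $2$ and $3$ are independent: joins of their elements form a copy of $[o,c]\times[o,d]$ (Lemma~\ref{product}).}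
\label{fig:step}
\end{figure}

A first idea is to put $c$ into one chain and $d$ into the other. The intervals $1,2,3,4$ are then the four cells of a $2\times2$ grid: cell $1$ is below both $c$ and $d$, cells $2$ and $3$ are below exactly one of them, and cell $4$ is below neither. But \eqref{W} does not allow us to continue in this way. The next member of the first chain below $c$ would have to cut cell $1$ and cell $2$ at the same time, whereas the new elements that \eqref{W} supplies in cell $2$ lie above $o$, hence above all of cell $1$. Only the cells $2$ and $3$ are independent and can be cut at the same time.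

So we use only the letters $2$ and $3$, as binary digits, and let them serve the two chains in turn. Subdivide $[o,c]$ by $c_2,d_2$ and $[o,d]$ by $c_3,d_3$, and take $c$ in the first chain, $c_2\vee c_3$ in the second. The four cells are now the intervals $22$, $23$, $32$, $33$, that is, the intervals $2$ and $3$ of the subdivisions of $[o,c]$ and of $[o,d]$. Of these, $22$ and $23$ are below $c$, and $22$ and $32$ are below $c_2\vee c_3$. Intervals whose words contain $1$ or $4$ are not used as cells. They are margins left by the strict inequalities in \eqref{W}; they have to be assigned to the two sides of each cut in such a way that the members of each chain stay comparable (the map $e$ below does this).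

We first prove that cells $2$ and $3$ are independent. Then we describe the lattice that the repeated subdivisions generate as a lattice of sets of words, and in it we write down the two families.

\begin{lemma}\label{product}
Let $c,d$ be elements of a modular lattice and $o=c\wedge d$. Then $(x,y)\mapsto x\vee y$ is an injective lattice homomorphism $[o,c]\times[o,d]\to[o,c\vee d]$, and $(x\vee y)\wedge c=x$, $(x\vee y)\wedge d=y$.
\end{lemma}

\begin{proof}
Let $x,x'\in[o,c]$ and $y,y'\in[o,d]$. By the modular law, $(x\vee y)\wedge c=x\vee(y\wedge c)=x\vee o=x$, and symmetrically $(x\vee y)\wedge d=y$. So the map is injective, and it clearly preserves joins. For meets, note first that, by the modular law again,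
\[
(x\vee d)\wedge(c\vee y)=\bigl((x\vee d)\wedge c\bigr)\vee y=x\vee y .
\]
Since $z\mapsto z\vee d$ is a lattice isomorphism $[o,c]\to[d,c\vee d]$, we have $(x\vee d)\wedge(x'\vee d)=(x\wedge x')\vee d$, and similarly $(c\vee y)\wedge(c\vee y')=c\vee(y\wedge y')$. Hence
\[
(x\vee y)\wedge(x'\vee y')=\bigl((x\wedge x')\vee d\bigr)\wedge\bigl(c\vee(y\wedge y')\bigr)=(x\wedge x')\vee(y\wedge y').\qedhere
\]
\end{proof}

\subsection{A lattice of sets of words}

Order the letters by $1<2<4$ and $1<3<4$, with $2$ and $3$ incomparable. Let $W_n=\{1,2,3,4\}^n$ with the lexicographic order: $v<v'$ iff the letters at the first place where $v$ and $v'$ differ satisfy $<$. Let $\mathcal O(W_n)$ be the lattice of down-sets of $W_n$. The map $U\mapsto\widehat U=U\times\{1,2,3,4\}$ embeds $\mathcal O(W_n)$ into $\mathcal O(W_{n+1})$. Let $\mathcal S=\bigcup_n\mathcal O(W_n)$. The lattice $\mathcal O(W_1)$ is the one in Figure~\ref{fig:step}.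

\begin{lemma}\label{embedding}
Every wide modular lattice $L$ contains a sublattice isomorphic to $\mathcal S$.
\end{lemma}

\begin{proof}
\emph{Intervals.} We attach to each finite word $w$ an interval $[a_w,b_w]$ with $a_w<b_w$. For the empty word take any $a_\emptyset<b_\emptyset$. Given $[a_w,b_w]$, choose incomparable $c_w,d_w$ with $a_w<o_w:=c_w\wedge d_w$ and $c_w\vee d_w<b_w$, and put
\[
[a_{w1},b_{w1}]=[a_w,o_w],\quad [a_{w2},b_{w2}]=[o_w,c_w],\quad [a_{w3},b_{w3}]=[o_w,d_w],\quad [a_{w4},b_{w4}]=[c_w\vee d_w,b_w].
\]

\emph{Maps.} By recursion on $n$ we define, for all $w$, maps $\iota_{n,w}:\mathcal O(W_n)\to[a_w,b_w]$ and show that they are injective lattice homomorphisms that send $\emptyset$ to $a_w$ and $W_n$ to $b_w$. Put $\iota_{0,w}(\emptyset)=a_w$ and $\iota_{0,w}(W_0)=b_w$. Suppose the maps $\iota_{n,w}$ have been constructed. For $U\in\mathcal O(W_{n+1})$ let $U_i=\{v\in W_n: iv\in U\}\in\mathcal O(W_n)$. Since every word that begins with $1$ is smaller than every word that begins with $2$, $3$ or $4$, and every word that begins with $4$ is larger than every word that begins with $1$, $2$ or $3$, each $U$ belongs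 to at least one of three layers:
\begin{enumerate}
\item[(I)] $U_2=U_3=U_4=\emptyset$; here put $\iota_{n+1,w}(U)=\iota_{n,w1}(U_1)$;
\item[(II)] $U_1=W_n$, $U_4=\emptyset$; here put $\iota_{n+1,w}(U)=\iota_{n,w2}(U_2)\vee\iota_{n,w3}(U_3)$;
\item[(III)] $U_1=U_2=U_3=W_n$; here put $\iota_{n+1,w}(U)=\iota_{n,w4}(U_4)$.
\end{enumerate}
Layers (I) and (II) share one element, which receives $b_{w1}=o_w=a_{w2}\vee a_{w3}$ from both rules; layers (II) and (III) share one element, which receives $b_{w2}\vee b_{w3}=c_w\vee d_w=a_{w4}$ from both rules; layers (I) and (III) are disjoint. So $\iota_{n+1,w}$ is well defined.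

On layers (I) and (III) it is an injective homomorphism by induction, and on (II) by induction and Lemma~\ref{product}. Elements of a lower layer are contained in all elements of a higher layer, and the images of the layers lie in $[a_w,o_w]$, $[o_w,c_w\vee d_w]$, $[c_w\vee d_w,b_w]$; so $\iota_{n+1,w}$ is a homomorphism. If elements of two adjacent layers have the same image, the common element of the layers lies between them, so it has that image too, and all three are equal. Elements of (I) and (III) have different images since $o_w<c_w\vee d_w$. So $\iota_{n+1,w}$ is injective. Finally $\emptyset\mapsto a_{w1}=a_w$ and $W_{n+1}\mapsto b_{w4}=b_w$.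

\emph{Compatibility: $\iota_{n+1,w}(\widehat U)=\iota_{n,w}(U)$.} For $n=0$ this says $a_{w1}=a_w$ and $b_{w4}=b_w$. For $n\ge1$ we have $(\widehat U)_i=\widehat{U_i}$, so $\widehat U$ lies in the same layer as $U$, and the claim follows by induction.

Thus the maps $\iota_{n,\emptyset}$ combine to an injective homomorphism $\mathcal S\to L$.
\end{proof}

It remains to find transversal families in $\mathcal S$. Let $\Omega=\{1,2,3,4\}^{\mathbb N}$ be the set of infinite words, ordered lexicographically. We view $\mathcal S$ as the lattice of those down-sets of $\Omega$ for which membership of a word depends only on its first $n$ letters, for some $n$. For $w\in\Omega$ define $e(w)\in\{0,1\}^{\mathbb N}$ as follows. Before the first letter of $w$ in $\{1,4\}$ (everywhere, if there is none) replace $2$ by $0$ and $3$ by $1$. From this first letter on, write only digits $0$ if it is a $1$, and only digits $1$ if it is a $4$. Let $f(w)$ and $g(w)$ be the sequences of odd-numbered and of even-numbered digits of $e(w)$.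

\emph{The maps $f$ and $g$ preserve the lexicographic orders.} Let $w<w'$ differ first at place $n$. If their common prefix of length $n-1$ contains $1$ or $4$, then $e(w)=e(w')$. Otherwise $w_n<w'_n$ implies $w_n=1$ or $w'_n=4$. In the first case $f(w)$ and $g(w)$ are the least values possible for words with this prefix, and in the second case $f(w')$ and $g(w')$ are the greatest.

For a dyadic rational $q=j/2^k\in(0,1)$ let
\[
A_q=\Bigl\{w\in\Omega:\ \sum_{i\le k}f(w)_i2^{-i}<q\Bigr\},\qquad B_q=\Bigl\{w\in\Omega:\ \sum_{i\le k}g(w)_i2^{-i}<q\Bigr\}.
\]
These do not depend on the representation of $q$: the sum is a multiple of $2^{-k}$, so if it is $<q$, it stays $<q$ when a term $\le2^{-k-1}$ is added. The sets $A_q,B_q$ are down-sets because $f$ and $g$ preserve the orders, they depend only on the first $2k$ letters, and they increase with $q$. For dyadic $q<q'$ and $t<t'$ let $w\in\{2,3\}^{\mathbb N}$ be the word for which $f(w)$ and $g(w)$ are the finite binary expansions of $q$ and $t$, continued by zeros. Then $w\in A_{q'}\cap B_{t'}$ but $w\notin A_q\cup B_t$. The dyadic rationals in $(0,1)$ form a $\mathcal Q$-chain, so after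 reindexing by $\mathbb Q$ the families $(A_q)$, $(B_t)$ are transversal in $\mathcal S$. An injective lattice homomorphism preserves the relation $\not\le$. By Lemma~\ref{embedding} every wide modular lattice contains a transversal pair, and Theorem~\ref{lattice} is proved. \qed

\section{Just below an irrational slope}\label{sec:irrational}

In this section $\Lambda$ is tubular, and $\theta$ has an indecomposable summand outside $\mathcal T_\infty\vee\mathcal Q_\infty$, for instance $\theta=\Lambda$. We prove Theorem~A(a).

\begin{remark}
Some condition on $\theta$ is necessary. If $\theta$ lies in the additive closure of $\mathcal Q_\infty$, then $\mathrm{Hom}(\theta,-)$ vanishes on all but finitely many indecomposables by (F3), so $\mathcal L(\theta)$ has finite length and no wide sublattice.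
\end{remark}

The plan is to choose an irrational number $r$ and to retain of a functor $F_M$ only its values on mouth modules with slope slightly smaller than $r$. By Corollary~\ref{lifting} it is enough to find a wide sublattice in the resulting quotient of $\mathcal L(\theta)$. As $r$ is irrational, every indecomposable lies on one side of $r$, and $D_r$ has a definite sign on each side. We need more, namely test modules $X$ for which $D_r(X)$ is arbitrarily small and whose proper factor modules all lie beyond $r$. For this, $r$ has to be very well approximated from below.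

\subsection{The number $r$ and the modules $X_k^i$}

We choose recursively rationals $\gamma_1<\gamma_2<\cdots$, written $\gamma_k=n_k/p_k$ in lowest terms with $p_k>0$, and for each $k$ mouth modules $X_k^1,X_k^2$ of slope $\gamma_k$ from distinct homogeneous tubes. Put $x_k=\max\{\xi(X_k^1),\xi(X_k^2)\}>0$. Let $\gamma_1>0$ be so large that some indecomposable summand of $\theta$ lies in $\mathcal P_{\gamma_1}$; here the hypothesis on $\theta$ is used. Given $\gamma_1,\dots,\gamma_k$ and the corresponding mouth modules, choose
\[
\gamma_k<\gamma_{k+1}<\min_{j\le k}\Bigl(\gamma_j+\frac1{2p_jx_j}\Bigr),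
\]
which is possible because $\gamma_k$ itself is smaller than the minimum. Let $r=\sup_k\gamma_k$. Then
\begin{equation}\label{approx}
\gamma_k<r<\gamma_k+\frac1{p_kx_k}\qquad\text{for all }k .
\end{equation}

\begin{lemma}\label{irrational}
The number $r$ is irrational, and $0<D_r(X_k^i)<1/p_k$, where $p_k\to\infty$.
\end{lemma}

\begin{proof}
The $\gamma_k$ are distinct and bounded, so $p_k\to\infty$. From $\eta(X_k^i)/\xi(X_k^i)=n_k/p_k$ in lowest terms we get $p_k\mid\xi(X_k^i)$, hence $x_k\ge p_k\to\infty$. If $r=n/p$ were rational, then $\frac1{pp_k}\le r-\gamma_k<\frac1{p_kx_k}$ and so $x_k<p$ for all $k$, a contradiction. Finally $D_r(X_k^i)=(r-\gamma_k)\xi(X_k^i)$ by \eqref{slope}, and \eqref{approx} applies.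
\end{proof}

\subsection{The two sides of $r$ and the test modules}

From now on, $\mathcal P_r$ and $\mathcal Q_r$ also denote the classes of all modules whose indecomposable summands lie in $\mathcal P_r$, resp.\ in $\mathcal Q_r$; the zero module belongs to both. As $r$ is irrational, every module decomposes as
\[
M=M'\oplus M'',\qquad M'\in\mathcal P_r,\quad M''\in\mathcal Q_r .
\]
By (F3), $\mathrm{Hom}(\mathcal Q_r,\mathcal P_r)=0$. Hence $\mathcal P_r$ is closed under submodules and $\mathcal Q_r$ under factor modules. Write $D=D_r$; it is additive on short exact sequences.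

\begin{lemma}\label{signr}
We have $D>0$ on nonzero modules in $\mathcal P_r$, $D<0$ on nonzero modules in $\mathcal Q_r$, and $\xi\ge0$ on $\mathcal P_r$.
\end{lemma}

\begin{proof}
Let $M$ be indecomposable. If $M\in\mathcal T_\delta$ with $\delta\in\mathbb Q^+$, everything follows from \eqref{slope}. Let $M\in\mathcal P_0\vee\mathcal T_0$. By Lemma~\ref{sign} the affine function $\gamma\mapsto D_\gamma(M)=\gamma\xi(M)-\eta(M)$ is positive on $\mathbb Q^+$, so it is $\ge0$ on $(0,\infty)$ and $\xi(M)\ge0$. If it vanished at the interior point $r$, it would vanish identically; so $D(M)>0$. For $M\in\mathcal T_\infty\vee\mathcal Q_\infty$ the same function is negative on $\mathbb Q^+$, and $D(M)<0$ in the same way.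
\end{proof}

For $\varepsilon>0$ let $\mathcal Y_\varepsilon$ be the class of mouth modules $Y$ with slope $\gamma\in\mathbb Q^+\cap(r-\varepsilon,r)$. Such $Y$ are our \emph{test modules}. For every $\varepsilon$ we have $X_k^i\in\mathcal Y_\varepsilon$ for all large $k$. Test modules lie in $\mathcal P_r$, so
\begin{equation}\label{kill}
\mathrm{Hom}(E,Y)=0\qquad\text{for all }E\in\mathcal Q_r\text{ and all test modules }Y.
\end{equation}
If $M\in\mathcal P_r$, then for small $\varepsilon$ all indecomposable summands of $M$ lie in $\mathcal P_\gamma$ for every rational $\gamma>0$ in $(r-\varepsilon,r)$. So Lemma~\ref{sign} and \eqref{count} give, for $\varepsilon$ small depending on $M$,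
\begin{equation}\label{test}
\mathrm{Ext}^1(M,Y)=0,\quad \dim\mathrm{Hom}(M,Y)=a(Y)D_\gamma(M)\qquad\text{for all }Y\in\mathcal Y_\varepsilon\text{ of slope }\gamma.
\end{equation}

Call a nonzero module $X\in\mathcal P_r$ \emph{good} if every factor module $X/V$ with $V\ne0$ lies in $\mathcal Q_r$. Then every map from $X$ to a module in $\mathcal P_r$ is zero or injective: the image of a non-injective map lies in both $\mathcal Q_r$ and $\mathcal P_r$.

\begin{lemma}\label{good}
The modules $X_k^i$ are good.
\end{lemma}

\begin{proof}
Let $X=X_k^i$, and suppose that $W=X/V$ with $V\ne0$ has $W'\ne0$. Let $U\supseteq V$ be the kernel of the surjection $X\to W'$. Then $0\ne U\in\mathcal P_r$, so $\xi(U)\ge0$ and $\xi(W')\le\xi(X)\le x_k$. Each indecomposable summand of $W'$ lies in $\mathcal P_r$ and receives a nonzero map from $X\in\mathcal T_{\gamma_k}$, so it belongs to some $\mathcal T_\delta$ with $\gamma_k\le\delta<r$. Hence $\xi(W')>0$, and $\eta(W')/\xi(W')$, a weighted mean of such $\delta$, lies in $[\gamma_k,r)$. If it were larger than $\gamma_k=n_k/p_k$, it would be at least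
\[
\gamma_k+\frac1{p_k\xi(W')}\ \ge\ \gamma_k+\frac1{p_kx_k}\ >\ r
\]
by \eqref{approx}, a contradiction. So all $\delta$ are equal to $\gamma_k$, and by orthogonality all summands of $W'$ lie in the tube of $X$. In the abelian category of this tube $X$ is simple, so the nonzero map $X\to W'$ is injective and $U=0$, a contradiction.
\end{proof}

\subsection{The quotient lattice}

Let $L$ be the lattice of functors $F_M$, identified with $\mathcal L(\theta)$ by Lemma~\ref{functors}. For $F,G\in L$ write $F\preceq G$ if there is an $\varepsilon>0$ with $F(Y)\subseteq G(Y)$ for all $Y\in\mathcal Y_\varepsilon$, and $F\sim G$ if $F\preceq G\preceq F$. Since sums and intersections are formed pointwise, $\sim$ is a congruence. The quotient $L_r=L/{\sim}$ is a modular lattice, with order induced by $\preceq$ and least element the class of $0$.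

Let $(M;\chi_M)$ be a pointed module and $C=\mathrm{coker}\,\chi_M$. The kernel of $\mathrm{Hom}(M,Y)\to\mathrm{Hom}(\theta,Y)$ is isomorphic to $\mathrm{Hom}(C,Y)$ and the image is $F_M(Y)$. So by \eqref{kill} and \eqref{test}, for small $\varepsilon$,
\begin{equation}\label{dimF}
\dim F_M(Y)=a(Y)\bigl(D_\gamma(M')-D_\gamma(C')\bigr)\qquad\text{for all }Y\in\mathcal Y_\varepsilon\text{ of slope }\gamma .
\end{equation}

\begin{lemma}\label{quotient}
\begin{enumerate}
\item[\textup{(i)}] If $F_M\subseteq F_N$ and $F_M\not\sim F_N$, there is an $\varepsilon>0$ with $F_M(Y)\ne F_N(Y)$ for \emph{all} $Y\in\mathcal Y_\varepsilon$.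
\item[\textup{(ii)}] Let $X$ be good, $0\ne u\in\mathrm{Hom}(\theta,X)$ and $F_u=F_{(X;u)}$. For small $\varepsilon$ and all $Y\in\mathcal Y_\varepsilon$ of slope $\gamma$ we have $\dim F_u(Y)=a(Y)D_\gamma(X)>0$. In particular $F_u\not\sim0$.
\item[\textup{(iii)}] $L_r$ has at least two elements.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{dimF}, for $Y$ of slope $\gamma<r$ close to $r$ the number $(\dim F_N(Y)-\dim F_M(Y))/a(Y)$ is an affine function of $\gamma$. If it vanishes identically, then $F_M\sim F_N$. Otherwise it has at most one zero, and we choose $\varepsilon$ so small that this zero is not in $(r-\varepsilon,r)$.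

(ii) As $X/u(\theta)\in\mathcal Q_r$, this is \eqref{dimF} with $M'=X$ and $C'=0$. It is positive by Lemma~\ref{sign}, because for rational $\gamma<r$ close to $r$ all indecomposable summands of $X$ lie in $\mathcal P_\gamma$.

(iii) By the choice of $\gamma_1<r$ we have $\theta'\ne0$. So $F_{(\theta;1)}=\mathrm{Hom}(\theta,-)$ has dimension $a(Y)D_\gamma(\theta')>0$ on $Y\in\mathcal Y_\varepsilon$ of slope $\gamma$, $\varepsilon$ small, by \eqref{kill}, \eqref{test} and Lemma~\ref{sign}. Hence $\mathrm{Hom}(\theta,-)\not\sim0$.
\end{proof}

\subsection{Small elements of $L_r$}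

We have to find incomparable elements in every interval of $L_r$. Given $F<G$, we first find below $G$ an element $F_u>0$ that meets $F$ in zero; then we find incomparable elements below $F_u$ and transport them into $[F,G]$.

Let us see why $F\cap F_u\sim0$ can be achieved, in the simplest case. Let $F=F_M$ with $C=\mathrm{coker}\,\chi_M$ nonzero and in $\mathcal Q_r$, and let $u:\theta\to X$ with $X=X_k^1$. The intersection is $F_Z$ with $Z=X*M$. Suppose that $X\to Z$ is injective, so that there is an exact sequence $0\to X\to Z\to C\to0$, and that $Z$ is indecomposable. Then $D(Z)=D(X)+D(C)$. Here $D(C)$ is a fixed negative number, while $D(X)$ tends to zero as $k\to\infty$. So $D(Z)<0$ for large $k$, that is, $Z\in\mathcal Q_r$, and $F_Z\sim0$ by \eqref{kill}. In general, $Z$ may decompose and $C$ may have a part in $\mathcal P_r$. The first difficulty is handled by the next lemma, in which good modules show their use; the second one by splitting off that part of $C$.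

\begin{lemma}\label{extension}
Let $X$ be good, $E\in\mathcal Q_r$, and let $0\to X\xrightarrow{j}Z\to E\to0$ be a non-split exact sequence. If $Z\notin\mathcal Q_r$, there is an exact sequence $0\to X\to Z'\to Q\to0$ in which $Q$ is a nonzero factor module of $E$. In particular $Q\in\mathcal Q_r$.
\end{lemma}

\begin{proof}
Let $p:Z\to Z'\ne0$ be the projection. If $pj=0$, then $p$ induces a nonzero map $E\to Z'$ from $\mathcal Q_r$ to $\mathcal P_r$, which is impossible. So $pj\ne0$, and $pj$ is injective because $X$ is good. Put $Q=Z'/pj(X)$. As $p$ is surjective, it induces a surjection $E\cong Z/j(X)\to Q$. If $Q$ were zero, $pj$ would be an isomorphism and $(pj)^{-1}p$ a retraction of $j$, contrary to the assumption.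
\end{proof}

\begin{lemma}\label{disjoint}
Let $F<G$ in $L_r$. There are $X=X_k^1$ and $0\ne u\in\mathrm{Hom}(\theta,X)$ with $F_u\preceq G$ and $F\cap F_u\sim0$.
\end{lemma}

\begin{proof}
\emph{Representatives.} Represent $G$ by $F_N$, and $F$ by some $F_{M_1}\subseteq F_N$ (intersect a representative with $F_N$). Let $M=M_1'$, pointed by $\chi_{M_1}$ followed by the projection $M_1\to M_1'$. Then $F_M\subseteq F_{M_1}$, and $F_M\sim F_{M_1}$ because maps from $M_1$ to test modules vanish on $M_1''$. So $F_M\subseteq F_N$ and $F_M\not\sim F_N$.

\emph{Choice of $X$ and $u$.} Let $C=\mathrm{coker}\,\chi_M=C'\oplus C''$. The nonzero factor modules $Q$ of $C''$ lie in $\mathcal Q_r$ and have only finitely many dimension vectors, so $c_0=\min\{-D(Q)\}>0$ (with $c_0=\infty$ if $C''=0$). Take $X=X_k^1$ with $k$ so large that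
\[
F_M(X)\subsetneq F_N(X),\qquad \mathrm{Ext}^1(C',X)=0,\qquad D(X)<c_0 .
\]
This is possible by Lemma~\ref{quotient}(i), by \eqref{test} and by Lemma~\ref{irrational}. Pick $u\in F_N(X)\setminus F_M(X)$. Then $u\ne0$ and $F_u\subseteq F_N$. Let $Z=X*M$ and let $i:X\to Z$ be the canonical map. Then $\mathrm{coker}\,i\cong C$, the point of $Z$ is $iu$, and $F_Z=F_u\cap F_M$. We show $F_Z\sim0$; then $F\cap F_u\sim F_M\cap F_u\sim0$. It suffices that $gi=0$ for every map $g$ from $Z$ to a test module.

\emph{Case 1: $i$ is not injective.} Then $i(X)\in\mathcal Q_r$ since $X$ is good, and $gi=0$ by \eqref{kill}.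

\emph{Case 2: $i$ is injective.} First we split off $C'$. The sequence $0\to X\xrightarrow{i}Z\to C'\oplus C''\to0$ splits over $C'$ because $\mathrm{Ext}^1(C',X)=0$, so there is a map $s:C'\to Z$ that lifts the inclusion $C'\to C$. Let $Z_1$ be the preimage of $C''$ in $Z$. Then $Z=s(C')\oplus Z_1$: if $s(z)\in Z_1$, then the image $z$ of $s(z)$ in $C$ lies in $C'\cap C''=0$; and $s(C')+Z_1$ contains $i(X)$ and maps onto $C$. As $i(X)\subseteq Z_1$, the map $i$ restricts to $j:X\to Z_1$, and we obtain the exact sequence
\[
0\to X\xrightarrow{j}Z_1\to C''\to0 .
\]
It does not split. Indeed, a retraction of $j$, extended by $0$ on $s(C')$, would be a retraction of $i$. Preceded by $M\to Z$, it would be a map $M\to X$ that carries $\chi_M$ to $u$, since $M\to Z$ carries $\chi_M$ to $iu$. But $u\notin F_M(X)$. (In particular $C''\ne0$ in this case.)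

Suppose $Z_1\notin\mathcal Q_r$. By Lemma~\ref{extension} there is an exact sequence $0\to X\to Z_1'\to Q\to0$ with $Q$ a nonzero factor module of $C''$. So $D(Z_1')=D(X)+D(Q)\le D(X)-c_0<0$, which contradicts $0\ne Z_1'\in\mathcal P_r$. Hence $Z_1\in\mathcal Q_r$, and $gi=g|_{Z_1}\,j=0$ by \eqref{kill}.
\end{proof}

\begin{lemma}\label{incomparable}
If $0<G$ in $L_r$, there are incomparable elements of $L_r$ below $G$.
\end{lemma}

\begin{proof}
Represent $G$ by $F_N$. By Lemma~\ref{quotient}(i) with the zero functor in place of $F_M$, for large $k$ both $F_N(X_k^1)$ and $F_N(X_k^2)$ are nonzero. Fix such a $k$, put $X_i=X_k^i$ and pick $0\ne u_i\in F_N(X_i)$. Then $F_{u_i}\subseteq F_N$. We claim that $F_{u_1}$ and $F_{u_2}$ are incomparable in $L_r$. By symmetry it is enough to refute $F_{u_1}\preceq F_{u_2}$. So assume $F_{u_1}\preceq F_{u_2}$.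

Let $Z=X_1*X_2$ and let $i:X_1\to Z$ be the canonical map. Then $F_Z=F_{u_1}\cap F_{u_2}\sim F_{u_1}\not\sim0$. The point of $Z$ is $iu_1$. If $i$ were not injective, then $i(X_1)\in\mathcal Q_r$ and $F_Z\sim0$ by \eqref{kill}; so $i$ is injective, and
\[
0\to X_1\xrightarrow{i}Z\to X_2/u_2(\theta)\to0
\]
is exact with $X_2/u_2(\theta)\in\mathcal Q_r$. It does not split: a retraction of $i$, preceded by $X_2\to Z$, would be a map $X_2\to X_1$ that carries $u_2$ to $u_1\ne0$, whereas $\mathrm{Hom}(X_2,X_1)=0$ because $X_1$ and $X_2$ lie in distinct tubes of one family. Also $Z\notin\mathcal Q_r$, since otherwise $F_Z\sim0$. By Lemma~\ref{extension} there is an exact sequence $0\to X_1\to Z'\to Q\to0$ with $0\ne Q\in\mathcal Q_r$. For $Y\in\mathcal Y_\varepsilon$ of slope $\gamma$ and $\varepsilon$ small, Lemma~\ref{quotient}(ii), \eqref{kill} and \eqref{test} give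
\[
a(Y)D_\gamma(X_1)=\dim F_{u_1}(Y)=\dim F_Z(Y)\le\dim\mathrm{Hom}(Z',Y)=a(Y)\bigl(D_\gamma(X_1)+D_\gamma(Q)\bigr).
\]
So $D_\gamma(Q)\ge0$ for rational $\gamma<r$ arbitrarily close to $r$, while $D_\gamma(Q)\to D(Q)<0$ as $\gamma\to r$, a contradiction.
\end{proof}

\subsection{Proof of Theorem A(a)}

Let $F<G$ in $L_r$ and take $F_u$ from Lemma~\ref{disjoint}. In $L_r$ we have $F\wedge F_u=0$, and $F_u>0$ by Lemma~\ref{quotient}(ii). As $L_r$ is modular, $H\mapsto F\vee H$ is an isomorphism of $[0,F_u]$ onto $[F,F\vee F_u]\subseteq[F,G]$. By Lemma~\ref{incomparable}, applied to $F_u$, the interval $[0,F_u]$ contains incomparable elements. Hence so does $[F,G]$; call them $c,d$. Then $F\le c\wedge d<c<c\vee d\le G$, so every interval $[F,G]$ with $F<G$ contains an element strictly between its ends. We can therefore choose $F<F_1<G_1<G$ and apply the above to $[F_1,G_1]$. This gives incomparable $c,d$ with $F<c\wedge d$ and $c\vee d<G$.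

So $L_r$, which has at least two elements by Lemma~\ref{quotient}(iii), is wide. By Corollary~\ref{lifting}, applied to $L\to L_r$, the lattice $L\cong\mathcal L(\theta)$ contains a wide sublattice. With Section~\ref{sec:chains}, Theorem~A is proved, and the answer to the Question is no. \qed

\begin{thebibliography}{9}
\bibitem{Ringel} C. M. Ringel, \emph{Tame Algebras and Integral Quadratic Forms}, LNM 1099.
\bibitem{Sardar} Shantanu Sardar, \emph{Super-decomposable pure-injective modules over some Jacobian algebras}, arXiv:2603.04387 (2026).
\end{thebibliography}

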